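\title{Planar graphs of girth at least five are $(3,2)$-colorable}

\begin{abstract}
A graph is $(d_1,d_2)$-colorable if its vertex set splits into two parts that induce subgraphs of maximum degree at most $d_1$ and at most $d_2$. We prove that every graph of maximum average degree at most $10/3$ is $(3,2)$-colorable. In particular every planar graph of girth at least $5$ is $(3,2)$-colorable. Since Montassier and Ochem constructed a planar graph of girth $5$ that is not $(3,1)$-colorable, $2$ is the least $d$ such that all planar graphs of girth at least $5$ are $(3,d)$-colorable. The proof is a potential argument for a weighted version of the problem in which vertices carry remaining capacities and deleted vertices of degree two are remembered as a second kind of edge.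
\end{abstract}

\section{Introduction}

Graphs are finite and simple. For integers $d_1,d_2\ge 0$, a graph $G$ is \emph{$(d_1,d_2)$-colorable} if $V(G)$ can be partitioned into two sets $V_1,V_2$ such that, for $i\in\{1,2\}$, the subgraph induced by $V_i$ has maximum degree at most $d_i$. The $(0,0)$-colorable graphs are the bipartite graphs, so the pair $(d_1,d_2)$ measures how much must be tolerated inside the two classes to split a graph in two. The \emph{girth} of a graph is the length of its shortest cycle (infinite for a forest). The $5$-cycle is planar, has girth $5$ and is not bipartite, so for planar graphs of girth at least $5$ some tolerance is needed. Increasing $d_1$ or $d_2$ only makes the task easier, so once $d_1$ is fixed one asks for the threshold value of $d_2$. This paper treats $d_1=3$.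

\medskip\noindent\textbf{Question.} What is the minimum $d^3_2$ such that all planar graphs of girth at least $5$ are $(3,d^3_2)$-colorable?

\medskip
Choi and Raspaud proved that planar graphs of girth at least $5$ are $(3,5)$-colorable, and Choi, Yu and Zhang~\cite{CYZ} improved this to $(3,4)$. Montassier and Ochem constructed a planar graph of girth $5$ that is not $(3,1)$-colorable. Hence $d^3_2\in\{2,3,4\}$; the exact value is stated as open in~\cite{CYZ}. We show that it is $2$. Planarity and girth enter only through the number of edges. For $S\subseteq V(G)$ let $e(S)$ be the number of edges with both ends in $S$; the \emph{maximum average degree} of $G$ is the maximum of $2e(S)/|S|$ over nonempty $S$.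

\begin{theorem}\label{thm:density}
If $3e(S)\le 5|S|$ for all $S\subseteq V(G)$, that is, if the maximum average degree of $G$ is at most $10/3$, then $G$ is $(3,2)$-colorable.
\end{theorem}

\begin{corollary}\label{cor:planar}
Every planar graph of girth at least $5$ is $(3,2)$-colorable, hence also $(3,3)$-colorable. Together with the planar graph of girth $5$ of Montassier and Ochem that is not $(3,1)$-colorable, this gives $d^3_2=2$.
\end{corollary}

The lower bound $d^3_2\ge2$ is the quoted construction, which we do not reprove. Section~\ref{sec:density} derives the rest of the corollary from Theorem~\ref{thm:density} and looks at two test cases. Section~\ref{sec:config} states a weighted generalization, Theorem~\ref{thm:main}, that is suited to induction, and Section~\ref{sec:warmup} proves it in the simplest case and explains the plan. Sections~\ref{sec:gap}--\ref{sec:flip} contain the proof.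

\section{Edge density and two test cases}\label{sec:density}

\begin{proof}[Proof of Corollary~\ref{cor:planar} from Theorem~\ref{thm:density}]
Let $G$ be planar of girth at least $5$, let $S\subseteq V(G)$, and let $D$ be a component of $G[S]$, with $n$ vertices and $m$ edges. If $D$ is a tree, then $m=n-1\le\frac53n$. Otherwise embed $D$ in the plane, with $p$ faces. The boundary $B$ of a face $f$ contains a cycle. Indeed, if $B$ were a forest, then its complement in the plane would be connected; the face $f$ is open and relatively closed in this complement, so it would be all of it, and then $D=B$ would be a forest. Thus every face has at least $5$ edges on its boundary, and every edge lies on the boundary of at most two faces, so $5p\le 2m$. Euler's formula $n-m+p=2$ gives $n-\frac35m\ge2$, that is, $m\le\frac53(n-2)$. Summing over the components of $G[S]$ gives $3e(S)\le5|S|$, and Theorem~\ref{thm:density} applies.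
\end{proof}

From now on the two colors are $A$, with tolerance $3$, and $B$, with tolerance $2$.

\begin{example}[bounded degree]\label{ex:degree}
Every graph of maximum degree at most $6$ is $(3,2)$-colorable. Choose the color classes $V_A,V_B$ so that $3e(V_A)+4e(V_B)$ is minimum. A vertex of $V_A$ with at least $4$ neighbors in $V_A$ has at most $2$ in $V_B$, and moving it changes the sum by at most $-12+8<0$. A vertex of $V_B$ with at least $3$ neighbors in $V_B$ has at most $3$ in $V_A$, and moving it changes the sum by at most $-12+9<0$. So neither kind of vertex exists.
\end{example}

A sparse graph that is not $(3,2)$-colorable therefore has vertices of large degree, and the cheapest way to tie such vertices together is through vertices of degree $2$.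

\begin{example}[vertices of degree two]\label{ex:sparse}
If $x$ and $y$ have six common neighbors, they get the same color in every $(3,2)$-coloring: if $x$ is colored $A$ and $y$ is colored $B$, then at most $3$ of the six are colored $A$ and at most $2$ are colored $B$. Let $G_0$ be the star with center $x$ and leaves $y_1,\dots,y_4$ in which, for each $i$, six new vertices adjacent to $x$ and $y_i$ are added. Then $x$ has four neighbors of its own color in any candidate coloring, so $G_0$ is not $(3,2)$-colorable. It is planar and has $29$ vertices and $52$ edges. Its maximum average degree is $104/29<3.59$. To see this, put $\lambda=52/29$ and bound $e(S)-\lambda|S|$. If $x\notin S$, then $S$ induces a forest and the quantity is at most $0$. If $x\in S$, then $y_i$ and its six added vertices contribute at most $13-7\lambda=13/29$ for each $i$, and $x$ contributes $-\lambda$, so the total is again at most $0$.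
\end{example}

So Theorem~\ref{thm:density} fails if $10/3$ is replaced by $104/29$, and planarity alone does not give $(3,2)$-colorability. On the other hand, the forcing device of Example~\ref{ex:sparse} needs many common neighbors, while in a graph of girth at least $5$ two vertices have at most one. This makes it reasonable to guess that the smallest value not yet excluded, $d^3_2=2$, is the right one. The example also shows where the difficulty lies: vertices of degree $2$ cost few edges and still transmit constraints.

\section{Types, links and the potential}\label{sec:config}

Theorem~\ref{thm:density} says that $G$ is colorable if the \emph{potential} $5|S|-3e(S)$ is nonnegative on all sets $S$. To prove it by induction one colors a part $X$ of the graph and tries to extend the coloring to the rest. The statement must then be strengthened in two ways.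

\subsection{Types and weights}

Let $u\notin X$ have a neighbor $x\in X$ colored $A$. If $x$ can accept one more neighbor colored $A$, then $u$ may be colored $A$, but it tolerates one neighbor colored $A$ fewer among the uncolored vertices. If $x$ cannot, then $u$ must not be colored $A$. So each vertex should record what it still tolerates in each color, with $-1$ meaning that the color is forbidden.

A \emph{type} is a pair $\tau=(a,b)$ with $a\in\{-1,0,1,2,3\}$ and $b\in\{-1,0,1,2\}$. We also write $\tau_A=a$ and $\tau_B=b$. To \emph{lower} a coordinate is to replace $i$ by $\max(i-1,-1)$; to \emph{kill} it is to replace it by $-1$. These operations commute. A type $(a,b)$ is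
\begin{itemize}
\item \emph{forced} if $a=-1$ or $b=-1$, and \emph{dead} if $a=b=-1$;
\item \emph{full} if $a,b\ge0$ and $a=3$ or $b=2$;
\item \emph{reduced} if $0\le a\le2$ and $0\le b\le1$.
\end{itemize}
Every type is exactly one of forced, full, reduced. The \emph{weight} of a type, which replaces the constant $5$ in the potential, is
\[
w(a,b)=\begin{cases}a+b&\text{if $(a,b)$ is full or equal to $(3,-1)$,}\\ a+b+1&\text{otherwise;}\end{cases}
\]
see Table~\ref{tab:weights}.

\begin{table}[ht]
\centering
\begin{tabular}{c|cccc|c}
 & $a=3$ & $2$ & $1$ & $0$ & $-1$\\ \hline
$b=2$ & \textbf{5} & \textbf{4} & \textbf{3} & \textbf{2} & 2\\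
$b=1$ & \textbf{4} & 4 & 3 & 2 & 1\\
$b=0$ & \textbf{3} & 3 & 2 & 1 & 0\\ \hline
$b=-1$ & 2 & 2 & 1 & 0 & $-1$
\end{tabular}
\caption{The weights $w(a,b)$. Full types are in bold; forced types form the last row and the last column; the other six types are reduced.}\label{tab:weights}
\end{table}

We use the following properties.
\begin{itemize}
\item[(W1)] \emph{Lowering one coordinate decreases $w$ by $0$ or $1$.} Consecutive entries in each row and column of the table differ in this way.
\item[(W2)] \emph{Killing one coordinate decreases $w$ by at most $3$.} Killing $b$ is at most three lowerings. For $a$, the drop is largest when $a=3$ by (W1), and the first column exceeds the last by $3$ in every row.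
\item[(W3)] \emph{For a full or forced type, lowering both coordinates decreases $w$ by at most $1$.} A full type $(a,b)$ becomes $(a-1,b-1)$, which is neither full nor $(3,-1)$, so the weight goes from $a+b$ to $a+b-1$. In a forced type at most one coordinate changes.
\item[(W4)] \emph{For a reduced type, killing $b$ decreases $w$ by at most $2$.} The weight goes from $a+b+1$ to $a$, and $b\le1$.
\item[(W5)] \emph{A forced type has weight at most $2$, and if it is not dead, its weight is at most its nonnegative coordinate.} Indeed $w(-1,b)=b$ and $w(a,-1)=\min(a,2)$.
\item[(W6)] \emph{Lowering or killing a coordinate of a type that is not full gives a type that is not full.}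
\end{itemize}

Much of the table is dictated by the method. An edge costs $3$ in the potential and may kill a coordinate, which calls for (W2). A dead vertex cannot be colored, so its weight must be negative. Starting from $w(3,2)=5$, two killings give $w(-1,-1)\ge 5-3-3=-1$; with integer weights there is no slack, and $w(3,-1)=w(-1,2)=2$, $w(-1,-1)=-1$ follow. Then (W1) determines the first and last columns, each of which falls by $3$ in three steps. The weight $a+b+1$ of reduced types is explained in Section~\ref{sec:warmup}.

\subsection{Links}

Let $v$ be a vertex of type $(3,2)$ and degree $2$, with neighbors $s_1,s_2$. It contributes $5$ to the potential, and if its two edges are charged half to each end it pays only $3$; a counting argument cannot tolerate such vertices, so they have to be removed. What does $v$ impose on the rest? If $s_1,s_2$ have the same color, $v$ takes the other color and nobody pays. If they have different colors, $v$ agrees with one of them, of our choice, and that one pays a unit of tolerance. We record this constraint as a \emph{link} between $s_1$ and $s_2$. Adding $v$ to a set containing $s_1$ and $s_2$ changes the potential by $5-6=-1$, so a link costs $1$.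

\begin{definition}
A \emph{configuration} $H=(V,E,L,\tau)$ consists of a finite simple graph $(V,E)$, a finite multiset $L$ of pairs of distinct vertices, called \emph{links} (they may be repeated, or parallel to edges), and a type $\tau(v)=(a(v),b(v))$ for each $v\in V$, such that
\begin{equation}\label{eq:star}
\text{no vertex of full type is incident with a link.}
\end{equation}
The words edge, neighbor and degree refer to $(V,E)$, and $d(v)$ is the degree of $v$. Given a map $\varphi:V\to\{A,B\}$, a link is \emph{split} if its ends have different colors. A \emph{coloring} of $H$ is such a map $\varphi$ together with an assignment of each split link to one of its ends, such that for every $v$ the \emph{load}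
\[
\#\{\text{neighbors of $v$ colored }\varphi(v)\}+\#\{\text{split links assigned to }v\}
\]
is at most $\tau_{\varphi(v)}(v)$. The \emph{potential} of $S\subseteq V$ is
\[
\rho(S)=\sum_{v\in S}w(v)-3e(S)-\ell(S),
\]
where $w(v)=w(\tau(v))$ and $e(S)$, $\ell(S)$ count the edges and links with both ends in $S$.
\end{definition}

\begin{theorem}\label{thm:main}
If $H$ is a configuration with $\rho(S)\ge0$ for every nonempty $S\subseteq V$, then $H$ is colorable.
\end{theorem}

Theorem~\ref{thm:density} is the case $L=\emptyset$, $\tau\equiv(3,2)$.

For $X\subseteq V$, let $H[X]$ be the configuration induced on $X$, and let $H-v=H[V\setminus\{v\}]$. If types $\sigma$ on $X$ arise from $\tau$ by lowering and killing, then $H[X]$ with the types $\sigma$, written $(H[X],\sigma)$, is again a configuration by (W6). The truncation at $-1$ never does harm, for the following reason.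
\begin{itemize}
\item[(T)] \emph{If $\sigma(v)$ arises from $\tau(v)$ by lowering and killing and $\sigma_c(v)\ge0$, then the coordinate $c$ was not killed, and $\tau_c(v)-\sigma_c(v)$ is the number of times it was lowered.} A coordinate that reaches $-1$ stays there. This applies whenever $v$ receives the color $c$ in a coloring for the types $\sigma$.
\end{itemize}

\section{The case without edges, and the plan of the proof}\label{sec:warmup}

Take a vertex $u$ of type $(1,0)$ that is responsible for some links whose other ends are already colored. With two links, $u$ can always be colored: if the other ends are colored $A,A$ or $A,B$, color $u$ with $A$ (load $0$ or $1$); if they are $B,B$, color $u$ with $B$ (load $0$). With three links it may fail: for $A,B,B$ the load is $2$ in color $A$ and $1$ in color $B$. So $u$ is worth exactly two links, and $w(1,0)=2$. In general a vertex of type $(a,b)$ with $a,b\ge0$ can absorb $a+b+1$ links, even when the other ends are not colored in advance.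

\begin{proposition}\label{prop:noedges}
Theorem~\ref{thm:main} holds when $E=\emptyset$.
\end{proposition}

\begin{proof}
Singletons have nonnegative potential, so $w\ge0$ and no vertex is dead. We first assign \emph{every} link to one of its ends so that each $u$ receives $n(u)\le w(u)$ links. Hall's theorem says that a bipartite graph with sides $L$ and $Y$ has a matching covering $L$ if every $S\subseteq L$ has at least $|S|$ neighbors in $Y$. Let $Y$ contain $w(u)$ copies of each vertex $u$, and join each link to the copies of its ends. If $S\subseteq L$ is nonempty and $Q$ is the set of ends of links in $S$, then $|S|\le\ell(Q)\le\sum_{u\in Q}w(u)$ because $\rho(Q)\ge0$. So the assignment exists.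

Give each forced vertex its only allowed color; its load is at most $n(u)\le w(u)$, which suffices by (W5). Color all other vertices $A$. As long as some non-forced vertex colored $A$ has load greater than its coordinate $a$, \emph{flip} one such vertex to $B$. Each vertex flips at most once, so the process ends, and at the end the vertices colored $A$ are satisfied. Let $\beta(u)$ be the number of links assigned to $u$ whose other end is currently colored $B$. Colors only change from $A$ to $B$, so $\beta(u)$ never decreases. A vertex $u$ of type $(a,b)$ flips only when $\beta(u)\ge a+1$, and from then on its load is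
\begin{equation}\label{eq:flip}
n(u)-\beta(u)\le(a+b+1)-(a+1)=b.
\end{equation}
Forgetting the assignment of the links that are not split, we have a coloring.
\end{proof}

The general proof ends in the same way: assign links according to weights, then flip. Edges interfere in three ways, and each needs its own tool.

First, edges consume weight. Charging each edge half to each end leaves a vertex $v$ with the \emph{surplus} $w(v)-\frac32d(v)$, and only vertices of positive surplus can pay for links. In a minimal counterexample these turn out to be non-full vertices of degree at most $2$ (Section~\ref{sec:surplus}), and some set $C$ of them, the \emph{cluster}, has enough surplus to pay for all links that meet it (Section~\ref{sec:cluster}).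

Second, the vertices outside $C$ are colored first, by induction, and they must leave room for their neighbors in $C$, all at the same time. This is possible because sets with many edges to such vertices have large potential (Section~\ref{sec:room}); the argument refines the basic gap lemma of Section~\ref{sec:gap}.

Third, an edge inside $C$ works against the monotonicity behind \eqref{eq:flip}: a flip to $B$ increases the load of a neighbor that is already colored $B$. This is controlled by a slightly more careful assignment of links (Sections~\ref{sec:cluster} and~\ref{sec:flip}).

\section{Extending colorings and the gap lemma}\label{sec:gap}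

We make precise how a coloring of a part $X$ acts on the types of the rest. Let $H$ be a configuration and $V=X\cup T$ a partition into nonempty sets. Let $\sigma$ be types on $X$ obtained from $\tau$ by lowering, and let $\varphi$ be a coloring of $(H[X],\sigma)$. Let some of the edges between $X$ and $T$ be declared \emph{open}, in such a way that each $x\in X$ is incident with at most $\tau_{\varphi(x)}(x)-\sigma_{\varphi(x)}(x)$ open edges; this is the \emph{room} reserved at $x$. The other edges between $X$ and $T$ are \emph{closed}. Define types $\tau'$ on $T$ from $\tau$ by the following rules, for $x\in X$ and $u\in T$: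
\begin{itemize}
\item[(R1)] an open edge $xu$ lowers the coordinate $\varphi(x)$ of $u$;
\item[(R2)] a closed edge $xu$ kills the coordinate $\varphi(x)$ of $u$;
\item[(R3)] a link $xu$ lowers the coordinate of $u$ for the color different from $\varphi(x)$.
\end{itemize}
For $u\in T$ let $e_u$ and $\ell_u$ be the numbers of edges and links from $u$ to $X$, let $\delta(u)$ be the decrease of the weight of $u$ caused by (R1) and (R2) alone, and define the \emph{gain}
\[
\gamma(u)=3e_u+\ell_u-\bigl(w(\tau(u))-w(\tau'(u))\bigr).
\]

\begin{lemma}[extension]\label{lem:ext}
If $(H[T],\tau')$ is colorable, then so is $H$. The potential $\rho'$ of $(H[T],\tau')$ satisfies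
\[
\rho'(T')=\rho(X\cup T')-\rho(X)+\sum_{u\in T'}\gamma(u)\qquad(\emptyset\ne T'\subseteq T),
\]
and $\gamma(u)\ge 3e_u-\delta(u)\ge0$ for every $u\in T$.
\end{lemma}

\begin{proof}
Combine $\varphi$ with a coloring of $(H[T],\tau')$, and assign the split links between $X$ and $T$ to their ends in $T$. A vertex $x\in X$ gets additional load only through open edges, since a closed edge $xu$ forbids the color $\varphi(x)$ at $u$; the room at $x$ covers this. Let $u\in T$ have color $c$. By (T), $u$ has no closed edge to a vertex of $X$ colored $c$, and $\tau_c(u)-\tau'_c(u)$ is the number of open edges from $u$ to vertices colored $c$ plus the number of links from $u$ to vertices of $X$ of the other color. This is exactly the additional load of $u$.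

For the identity, $\rho(X\cup T')=\rho(X)+\rho(T')-\sum_{u\in T'}(3e_u+\ell_u)$, and $\rho'(T')$ is $\rho(T')$ minus the weight decreases. For the inequalities, apply the rules for edges first: each edge decreases the weight by at most $3$ by (W1) and (W2), so $\delta(u)\le3e_u$. Then each link decreases it by at most $1$ by (W1).
\end{proof}

\emph{From now on $H=(V,E,L,\tau)$ is a counterexample to Theorem~\ref{thm:main} with $|V|$ minimum.} Thus $\rho\ge0$ on nonempty sets, $H$ is not colorable, and every configuration with fewer vertices and nonnegative potentials is colorable; we refer to this as \emph{minimality}. A single vertex of weight at least $0$ is not dead and hence colorable, so $|V|\ge2$.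

\begin{lemma}[gap]\label{lem:gap}
$\rho(S)\ge\rho(V)+1\ge1$ for every nonempty $S\subsetneq V$. In particular $w(v)\ge1$ for every vertex $v$.
\end{lemma}

\begin{proof}
Let $X$ have minimum potential $m$ among nonempty proper subsets of $V$, and suppose $m\le\rho(V)$. Color $H[X]$ by minimality and apply Lemma~\ref{lem:ext} with $\sigma=\tau$ and all edges closed. For nonempty $T'\subseteq T$ we get $\rho'(T')\ge\rho(X\cup T')-m\ge0$, whether $X\cup T'$ is proper or equal to $V$. So $(H[T],\tau')$ is colorable by minimality, and then $H$ is colorable, a contradiction.
\end{proof}

The gap lemma provides one spare unit: after deleting a vertex we may decrease the weight of one other vertex by $1$ and still apply minimality.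

\section{Vertices of positive surplus}\label{sec:surplus}

We first remove the vertices of type $(3,2)$ and degree $2$. If a neighbor is full or forced, the spare unit buys room at that neighbor in both colors, by (W3). For a reduced type $(a,b)$ the same operation leads to $(a-1,b-1)$ and costs $2$, and then we use a link. This is the only place where links are created, and the reason why \eqref{eq:star} can be maintained.

\begin{lemma}\label{lem:deg3}
Every vertex of type $(3,2)$ has degree at least $3$.
\end{lemma}

\begin{proof}
Let $v$ have type $(3,2)$; by \eqref{eq:star} it has no links. If $d(v)\le1$, color $H-v$ by minimality and give $v$ a color different from that of its neighbor, if there is one. Let $d(v)=2$, with neighbors $s_1$ and $s_2$.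

Suppose that $s_1$, say, is full or forced. Lower both coordinates of $s_1$. By (W3) and Lemma~\ref{lem:gap} all potentials in $H-v$ stay nonnegative, so there is a coloring $\varphi$ of $H-v$ for these types. If $\varphi(s_1)=\varphi(s_2)$, give $v$ the other color. Otherwise give $v$ the color $\varphi(s_1)$: by (T) the vertex $s_1$ has room for it, and $v$ has load $1$.

Suppose that $s_1$ and $s_2$ are reduced. Let $H'$ be $H-v$ with a new link $s_1s_2$; it satisfies \eqref{eq:star}. A set $S\subseteq V\setminus\{v\}$ containing $s_1$ and $s_2$ has potential $\rho(S)-1=\rho(S)+5-6=\rho(S\cup\{v\})\ge0$ in $H'$, and other potentials are unchanged. So $H'$ is colorable. If the new link is not split, give $v$ the color not used on $s_1,s_2$. If it is split and assigned to $s_i$, delete it and give $v$ the color of $s_i$: the load of $s_i$ is unchanged, and $v$ has load $1$.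

In all cases $H$ is colorable, a contradiction.
\end{proof}

Next we reserve room in one color at all neighbors of a vertex $v$ at once. A set with $e$ edges to $v$ loses up to $e$ units, but when $e\ge2$ it has high potential, because adding $v$ to it costs $3e-w(v)$.

\begin{lemma}\label{lem:star}
Let $v\in V$ and $c\in\{A,B\}$. Lower the coordinate $c$ of every neighbor of $v$. Then $H-v$ with these types is colorable.
\end{lemma}

\begin{proof}
Let $\emptyset\ne X\subseteq V\setminus\{v\}$ contain $e$ neighbors of $v$. By (W1) its new potential is at least $\rho(X)-e$. If $e\le1$, this is nonnegative by Lemma~\ref{lem:gap}. Let $e\ge2$. From $\rho(X\cup\{v\})\le\rho(X)+w(v)-3e$ we get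
\[
\rho(X)-e\ge\rho(X\cup\{v\})-w(v)+2e.
\]
If $X\cup\{v\}\ne V$, the right side is at least $1-5+4=0$. If $X\cup\{v\}=V$ and $w(v)\le4$, it is at least $0-4+4=0$. If $X\cup\{v\}=V$ and $w(v)=5$, then $e=d(v)\ge3$ by Lemma~\ref{lem:deg3}, and it is at least $0-5+6=1$. Minimality applies.
\end{proof}

Define the \emph{surplus} $\kappa(v)=w(v)-\frac32d(v)$, and $\kappa(Q)=\sum_{v\in Q}\kappa(v)$. Since the degrees sum to $2|E|$,
\begin{equation}\label{eq:total}
0\le\rho(V)=\kappa(V)-|L|.
\end{equation}

\begin{lemma}\label{lem:full}
Every full vertex has negative surplus.
\end{lemma}

\begin{proof}
Let $v$ be full, of type $(a,b)$; by \eqref{eq:star} it has no links. Take the coloring of $H-v$ given by Lemma~\ref{lem:star} for $c=A$. If at most $a$ neighbors of $v$ are colored $A$, color $v$ with $A$; these neighbors have room by (T). If no neighbor is colored $B$, color $v$ with $B$. As $H$ is not colorable, $v$ has at least $a+1$ neighbors colored $A$ and one colored $B$, so $d(v)\ge a+2$. The same argument with the colors exchanged gives $d(v)\ge b+2$. If $a=3$, then $d(v)\ge5$ and $\kappa(v)\le5-\frac{15}2$. Otherwise $b=2$ and $w(v)\le4$, so $d(v)\ge4$ and $\kappa(v)\le4-6$.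
\end{proof}

Let $K=\{v\in V:\kappa(v)>0\}$. Its vertices are reduced or forced, so they have weight at most $4$, with equality only for the type $(2,1)$. The inequality $w>\frac32d$ then gives $d\le2$, and Table~\ref{tab:weights} shows that $K=K_0\cup K_1\cup K_2$, where
\begin{itemize}
\item $K_0$: degree $0$, reduced or forced, $\kappa=w\ge1$;
\item $K_1$: degree $1$, $w\ge2$, $\kappa=w-\frac32$; the type is one of the reduced types $(2,1)$, $(2,0)$, $(1,1)$, $(1,0)$, $(0,1)$ or one of the forced types $(-1,2)$, $(3,-1)$, $(2,-1)$, which have weight $2$;
\item $K_2$: degree $2$, type $(2,1)$, $\kappa=1$.
\end{itemize}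

\begin{lemma}\label{lem:nonempty}
$K\ne\emptyset$.
\end{lemma}

\begin{proof}
Otherwise $\kappa\le0$ everywhere, and \eqref{eq:total} gives $L=\emptyset$ and $\kappa\equiv0$. By Lemma~\ref{lem:full} no vertex is full, so $1\le w\le4$ and $w=\frac32d$, which forces $d=2$ and $w=3$ at every vertex. The types are therefore $(2,0)$ and $(1,1)$. Take any $v$ and the coloring of $H-v$ from Lemma~\ref{lem:star} with $c=A$. If $v$ has type $(2,0)$, color it $A$. If it has type $(1,1)$, color it $A$ unless both neighbors are colored $A$, and in that case color it $B$. So $H$ is colorable, a contradiction.
\end{proof}

\section{Room for many edges at once}\label{sec:room}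

We will color the complement of a set $C\subseteq K$ first. For an edge $zu$ with $u\in C\cap K_1$ we want room at $z$ whatever color $z$ gets, which takes two lowerings. For $u\in C\cap K_2$ we reserve room at $z$ only in color $A$, which takes one lowering: if $z$ is colored $B$, the edge is closed and $u$ loses the color $B$, which is affordable because $(2,1)\to(2,-1)$ costs $2$, less than the $3$ that the edge pays for. The gap lemma supplies one lowering in total. The next lemma supplies all of them.

Let $J$ be a set of edges, each written as $zu$ with an \emph{inner end} $z$ and an \emph{outer end} $u\in K_1\cup K_2$. The \emph{price} $p(zu)$ is $2$ if $u\in K_1$ and $1$ if $u\in K_2$, and $p(J)$ is the sum of the prices.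

\begin{lemma}[room]\label{lem:room}
If $\emptyset\ne Z\subsetneq V$ contains all inner ends and no outer end of $J$, then $\rho(Z)\ge1+p(J)$.
\end{lemma}

The idea is visible when $J=\{zu\}$ with $u\in K_2$. The claim is that sets containing $z$ but not $u$ have potential at least $2$. If one of them, $Z$, has potential $1$, repeat the proof of the gap lemma with $Z$, but spend the spare unit on lowering $a(z)$. In the identity of Lemma~\ref{lem:ext}, a set $T'$ avoiding $u$ is safe because $Z$ has minimum potential among sets containing $z$ and not $u$. A set $T'$ containing $u$ is safe because, thanks to the room at $z$, the gain $\gamma(u)$ is at least $1=\rho(Z)$. In general each unit spent inside $Z$ comes back as a gain outside.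

\begin{proof}[Proof of Lemma~\ref{lem:room}]
We use induction on $|J|$; the case $J=\emptyset$ is Lemma~\ref{lem:gap}. Let $|J|\ge1$, and let $\mathcal Z$ be the family of subsets of $V$ that contain all inner ends and no outer end of $J$. Its members are nonempty and proper. Choose $Z\in\mathcal Z$ with minimum potential $m$, and suppose that $m\le p(J)$. By induction, $m\ge1+p(J)-p(e)$ for every $e\in J$. So we are in one of two cases:
\begin{itemize}
\item[(1)] $m=p(J)$;
\item[(2)] $m=p(J)-1$, and all outer ends lie in $K_1$.
\end{itemize}

\emph{Spending $m$ units in $Z$.} For each $zu\in J$, lower both coordinates of $z$ if $u\in K_1$ (two units), and lower $a(z)$ if $u\in K_2$ (one unit). In case (2) we can afford one unit less, so we choose one edge $zu\in J$, the \emph{short} edge, and lower only one coordinate of $z$ for it (one unit): $b(z)$ if $\tau(u)=(-1,2)$, and $a(z)$ otherwise. Let $\upsilon(J')\le p(J')$ be the number of units used for the edges of $J'\subseteq J$. Then $\upsilon(J)=m$ in both cases. Let $\emptyset\ne Z'\subseteq Z$, and let $J'$ be the set of edges of $J$ with inner end in $Z'$. By (W1) the potential of $Z'$ decreases by at most $\upsilon(J')$. If $J'\ne J$, then $\rho(Z')\ge1+p(J')$ by induction.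 If $J'=J$, then $Z'\in\mathcal Z$ and $\rho(Z')\ge m=\upsilon(J)$. So the new potentials are nonnegative, and by minimality $H[Z]$ with the lowered types has a coloring $\varphi$.

Declare $zu\in J$ open if the coordinate $\varphi(z)$ of $z$ was lowered for it, and all other edges from $Z$ to $T=V\setminus Z$ closed. By (T) the room at each $z$ equals its number of open edges, so Lemma~\ref{lem:ext} applies with $X=Z$.

\emph{Getting the units back.} We claim that for every outer end $u$, the gain $\gamma(u)\ge3e_u-\delta(u)$ is at least the number of units used for the edges of $J$ at $u$.

Let $u\in K_1$; its only edge $zu$ is in $J$, and $e_u=1$. If the edge is open, then $\delta(u)\le1$ and $\gamma(u)\ge2$. If it is closed, it is the short edge, and we need $\gamma(u)\ge1$. If $\tau(u)=(-1,2)$, then $\varphi(z)=A$ and the coordinate killed is already $-1$, so $\delta(u)=0$. Otherwise $\varphi(z)=B$ and $b(u)$ is killed; then $\delta(u)=0$ for the types $(3,-1)$ and $(2,-1)$, and $\delta(u)\le2$ for reduced types by (W4).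

Let $u\in K_2$, of type $(2,1)$ and weight $4$; an edge $zu\in J$ used one unit and is open exactly when $\varphi(z)=A$. If $e_u=1$, rules (R1) and (R2) give the type $(1,1)$ or $(2,-1)$, so $\delta(u)\le2$ and $\gamma(u)\ge1$. If $e_u=2$ and only one of the two edges is in $J$, then $\delta(u)\le4-(-1)=5$ and $\gamma(u)\ge1$. If $e_u=2$ and both edges are in $J$, the type becomes $(0,1)$, $(1,-1)$ or $(2,-1)$ according as the neighbors are colored $A,A$ or $A,B$ or $B,B$; the weights are $2,1,2$, so $\delta(u)\le3$ and $\gamma(u)\ge3\ge2$. This proves the claim.

\emph{Potentials in $T$.} Let $\emptyset\ne T'\subseteq T$ and let $J''$ be the set of edges of $J$ with outer end in $T'$. By Lemma~\ref{lem:ext} and the claim,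
\[
\rho'(T')\ge\rho(Z\cup T')-m+\upsilon(J'').
\]
If $J''=\emptyset$, then $Z\cup T'\in\mathcal Z$, so $\rho(Z\cup T')\ge m$. If $J''=J$, then $\upsilon(J'')=m$ and $\rho(Z\cup T')\ge0$. Otherwise $J\setminus J''$ is nonempty and smaller than $J$, and $Z\cup T'$ contains all of its inner ends and none of its outer ends. By induction $\rho(Z\cup T')\ge1+p(J)-p(J'')$, so
\[
\rho'(T')\ge1+\bigl(p(J)-m\bigr)-\bigl(p(J'')-\upsilon(J'')\bigr).
\]
In case (1) both brackets are $0$; in case (2) the first is $1$ and the second is at most $1$. Hence $\rho'(T')\ge0$ always. By minimality $(H[T],\tau')$ is colorable, and by Lemma~\ref{lem:ext} so is $H$, a contradiction.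
\end{proof}

\section{The cluster and the assignment of its links}\label{sec:cluster}

For $Q\subseteq V$ let $\ell^*(Q)$ be the number of links with at least one end in $Q$. Since $\kappa\le0$ outside $K$, \eqref{eq:total} gives $\ell^*(K)\le|L|\le\kappa(V)\le\kappa(K)$. So $K$ as a whole can pay for the links that meet it. A Hall-type argument needs an inequality for every subset, and we obtain it by passing to a minimal set. By Lemma~\ref{lem:nonempty} we can choose $C\subseteq K$, the \emph{cluster}, inclusion-minimal among the nonempty subsets of $K$ with $\ell^*(C)\le\kappa(C)$. Then for $\emptyset\ne Q\subseteq C$,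
\begin{equation}\label{eq:hall}
\#\{\text{links that meet $Q$ but not $C\setminus Q$}\}=\ell^*(C)-\ell^*(C\setminus Q)\le\kappa(C)-\kappa(C\setminus Q)=\kappa(Q),
\end{equation}
because $\ell^*(C\setminus Q)\ge\kappa(C\setminus Q)$: both sides are $0$ if $Q=C$, and otherwise this is the minimality of $C$.

\subsection{Coloring the complement}

Let $X=V\setminus C$. If $X=\emptyset$, there is nothing to color, and we put $\theta=\tau$ below. Otherwise, for every edge $zu$ with $z\in X$ and $u\in C$, so that $u\in K_1\cup K_2$, lower both coordinates of $z$ if $u\in K_1$ and lower $a(z)$ if $u\in K_2$. Call the new types $\sigma$. Let $\emptyset\ne X'\subseteq X$ and let $J$ be the set of edges from $X'$ (inner ends) to $C$ (outer ends). The potential of $X'$ decreases by at most $p(J)$ by (W1), and $\rho(X')\ge1+p(J)$ by Lemma~\ref{lem:room}. By minimality $(H[X],\sigma)$ has a coloring $\varphi$, which we fix. Declare an edge $zu$ from $X$ to $C$ open if $u\in K_1$, or if $u\in K_2$ and $\varphi(z)=A$; it is closed if $u\in K_2$ and $\varphi(z)=B$. By (T), the room at each $z$ equals its number of open edges. Let $\theta(u)=(a'(u),b'(u))$, for $u\in C$, be the type obtained from $\tau(u)$ by (R1) and (R2) only; links are handled separately.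

\begin{lemma}\label{lem:goal}
Suppose that every link meeting $C$ is assigned to one of its ends in $C$ and that $\varphi$ is extended to $C$ so that for every $u\in C$ the \emph{cluster load}
\[
\#\{\text{neighbors of $u$ in $C$ colored }\varphi(u)\}+\#\{\text{split links assigned to }u\}
\]
is at most $\theta_{\varphi(u)}(u)$. Then $H$ is colorable.
\end{lemma}

\begin{proof}
Keep the assignment of the split links inside $X$, and use the given one for the split links meeting $C$. A vertex $z\in X$ gets additional load only from neighbors in $C$ of its own color. These are joined to $z$ by open edges, since a closed edge $zu$ has $\varphi(z)=B$ and $b'(u)=-1$; the room at $z$ covers them. Let $u\in C$ have color $c$. Then $\theta_c(u)\ge0$, so by (T) all edges from $u$ to vertices of $X$ colored $c$ are open and their number is $\tau_c(u)-\theta_c(u)$. The load of $u$ is this number plus the cluster load, hence at most $\tau_c(u)$.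
\end{proof}

\subsection{Assigning the links}

Vertices of $K_1$ have half-integral surplus, so we round up. The \emph{quota} of $u\in C$ is $q(u)=\lceil\kappa(u)\rceil$: it is $w(u)$ on $K_0$, $w(u)-1$ on $K_1$, and $1$ on $K_2$. When two vertices of $K_1$ lie in one component of the graph $(C,E(C))$ induced on $C$, the two roundings add up to a whole link that the surplus does not pay for. If the two vertices are close, this link can be fatal.

\begin{example}\label{ex:tight}
Let $u,y\in C\cap K_1$ be adjacent, of types $(1,0)$ and $(1,1)$, so $q(u)=1$ and $q(y)=2$. Assign to $u$ a link to a vertex of $X$ colored $B$, and to $y$ two links $uy$. If $u$ and $y$ have different colors, $y$ has load $2>1$. If both are colored $A$, $u$ has load $2>1$. If both are colored $B$, $u$ has load $1>0$.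
\end{example}

Call a component $D$ of $(C,E(C))$ \emph{special} if it consists of two adjacent vertices of $K_1$, or of a path $uvy$ with $u,y\in K_1$ and $v\in K_2$. In both cases $\kappa(D)$ is a positive integer and $\sum_{u\in D}q(u)=\kappa(D)+1$, as exactly two vertices are rounded up by $\frac12$.

\begin{lemma}\label{lem:assign}
The links meeting $C$ can be assigned to ends in $C$ so that each $u\in C$ receives $n(u)\le q(u)$ links and each special component $D$ receives at most $\kappa(D)$ links in total. In particular:
\begin{itemize}
\item[(S)] every special component contains a vertex $u$ with $n(u)\le q(u)-1$.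
\end{itemize}
\end{lemma}

\begin{proof}
We use the max-flow min-cut theorem with integrality: in a network with source $s$, sink $t$ and nonnegative integer capacities, there is an integral flow whose value equals the minimum, over node sets $W$ with $s\in W$ and $t\notin W$, of the total capacity of the arcs leaving $W$.

The nodes are $s$, $t$, the links meeting $C$, the vertices of $C$, and the components of $(C,E(C))$. Put $M=\ell^*(C)$. There is an arc of capacity $1$ from $s$ to each link; an arc of capacity $M$ from each link to each of its ends in $C$; an arc of capacity $q(u)$ from each $u\in C$ to its component; and an arc from each component $D$ to $t$, of capacity $\kappa(D)$ if $D$ is special and $M$ otherwise. An integral flow of value $M$ sends one unit through each link to one of its ends, and this is an assignment as required. So it suffices to show that every cut $W$ has capacity at least $M$.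

This holds if an arc given the capacity $M$ leaves $W$, so assume that none does. Let $S$ be the set of links in $W$ and $Q$ the set of their ends in $C$; then $Q\subseteq W$. The arcs from $s$ contribute $M-|S|$. Each component $D$ contributes at least $\kappa(Q\cap D)$: if $D\notin W$, the arcs from $Q\cap D$ to $D$ leave $W$ and have total capacity $\sum_{u\in Q\cap D}q(u)\ge\kappa(Q\cap D)$; if $D\in W$, then $D$ is special and the arc to $t$ has capacity $\kappa(D)\ge\kappa(Q\cap D)$, since $\kappa>0$ on $C$. So the capacity is at least $M-|S|+\kappa(Q)$. If $S\ne\emptyset$, every link in $S$ meets $Q$ but not $C\setminus Q$, so $|S|\le\kappa(Q)$ by \eqref{eq:hall}. Hence the capacity is at least $M$.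
\end{proof}

\section{Coloring the cluster}\label{sec:flip}

Fix an assignment as in Lemma~\ref{lem:assign}. In this section \emph{load} means cluster load, and $r(u)$ is the number of neighbors of $u$ in $C$; the other $d(u)-r(u)$ neighbors lie in $X$. We sort the vertices of $C$ by what the flipping process needs to know about them.

\begin{lemma}\label{lem:sort}
Every $u\in C$ is of one of the following four kinds.
\begin{itemize}
\item[(a)] $\theta(u)$ is forced and not dead, and $n(u)+r(u)$ is at most its nonnegative coordinate.
\item[(b)] $\theta(u)$ is not forced, $r(u)=0$, and $n(u)\le a'(u)+b'(u)+1$.
\item[(c)] $u\in K_1$, $r(u)=1$, $\theta(u)=\tau(u)=(a,b)$ is reduced, and $n(u)\le q(u)=a+b$.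
\item[(d)] $u\in K_2$, $r(u)\ge1$, $\theta(u)=(r(u),1)$, and $n(u)\le q(u)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $u\in K_0$. Then $\theta(u)=\tau(u)$, $r(u)=0$ and $n(u)\le w(u)$. If $u$ is reduced, then $w=a+b+1$ and (b) holds. If $u$ is forced, it is not dead because $w(u)\ge1$, and (a) holds by (W5).

Let $u\in K_1$ have a forced type $\tau(u)$. Its nonnegative coordinate is at least $2$, and $n(u)\le w(u)-1=1$. If $r(u)=1$, the type is unchanged and $n+r\le2$. If $r(u)=0$, one coordinate was lowered once, so the nonnegative one is at least $1\ge n+r$. So (a) holds.

Let $u\in K_1$ have a reduced type $(a,b)$, so $n(u)\le w(u)-1=a+b$. If $r(u)=1$, this is (c). If $r(u)=0$, one coordinate was lowered once. If $\theta(u)$ is not forced, then $a'+b'+1=a+b$ and (b) holds. If it is forced, the lowered coordinate was $0$, the other one equals $a+b$, and (a) holds.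

Let $u\in K_2$, so $n(u)\le1$. Each neighbor in $X$ colored $A$ lowers $a$, and a neighbor in $X$ colored $B$ kills $b$. If $r(u)=2$, then $\theta(u)=(2,1)$, kind (d). If $r(u)=1$, then $\theta(u)=(1,1)$, kind (d), or $\theta(u)=(2,-1)$ with $n+r\le2$, kind (a). If $r(u)=0$, then $\theta(u)=(0,1)$, kind (b), or $\theta(u)\in\{(1,-1),(2,-1)\}$ with $n+r\le1$, kind (a).
\end{proof}

\begin{lemma}\label{lem:process}
The coloring $\varphi$ extends to $C$ so that every $u\in C$ has load at most $\theta_{\varphi(u)}(u)$.
\end{lemma}

\begin{proof}
Give each vertex of kind (a) its only allowed color, for good; its load is at most $n+r$, so it is satisfied. Color all other vertices of $C$ with $A$, and as long as one of them is colored $A$ and has load greater than $a'$, flip one such vertex to $B$. The process ends, and at the end the vertices colored $A$ are satisfied. It remains to check the vertices that flipped. Let $\beta(u)$ be the number of links assigned to $u$ whose other end, in $X$ or in $C$, is currently colored $B$; it never decreases. The load of $u$ is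
\[
\beta(u)+\#\{\text{neighbors in $C$ colored }A\}\quad\text{or}\quad n(u)-\beta(u)+\#\{\text{neighbors in $C$ colored }B\}
\]
according as $u$ is colored $A$ or $B$. Vertices of kind (b) are satisfied by the computation \eqref{eq:flip} with $(a',b')$ in place of $(a,b)$. For the other two kinds, the point is that a vertex rarely flips next to a vertex colored $B$.
\begin{itemize}
\item[(i)] \emph{When a vertex $u$ of kind (d) flips, all its neighbors in $C$ are colored $A$, and $\beta(u)=n(u)=q(u)$.} Its load must be at least $a'+1=r(u)+1$, while $\beta(u)\le n(u)\le1=q(u)$.
\item[(ii)] \emph{When a vertex $u$ of kind (c) and type $(a,b)$ flips while its neighbor is colored $B$, then $b=1$ and $\beta(u)=n(u)=q(u)$.} Indeed $a+1\le\beta(u)\le n(u)\le a+b\le a+1$.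
\end{itemize}
Consequently:
\begin{itemize}
\item[(iii)] \emph{If a neighbor $x\in C$ of $u$ flips after $u$ has flipped, then $x\in K_1$ and $n(x)=q(x)$.} The vertex $x$ has $r(x)\ge1$ and is not forced, so it is of kind (c) or (d); (i) excludes (d), and (ii) applies.
\end{itemize}

Let $u$ be a flipped vertex of kind (d); we need a final load of at most $b'=1$. By (i), $n(u)-\beta(u)=0$, so the load is the number of neighbors in $C$ colored $B$. For $r(u)=1$ this is at most $1$. For $r(u)=2$, both neighbors were colored $A$ when $u$ flipped. If both flipped later, then by (iii) both lie in $K_1$, so together with $u$ they form a special component, in which $n=q$ at all three vertices. This contradicts (S). So at most one neighbor is colored $B$.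

Let $u$ be a flipped vertex of kind (c), of type $(a,b)$ and with neighbor $x$; we need a final load of at most $b$. If $x$ was colored $B$ when $u$ flipped, then by (ii) the load is $0+1=b$. Suppose that $x$ was colored $A$. Then $\beta(u)+1\ge a+1$ at that moment, so $\beta(u)\ge a$ from then on. If $x$ keeps the color $A$, the load is $n(u)-\beta(u)\le(a+b)-a=b$. If $x$ flips later, then by (iii) $\{u,x\}$ is a special component with $n(x)=q(x)$, so $n(u)\le a+b-1$ by (S), and the load is $n(u)-\beta(u)+1\le(a+b-1)-a+1=b$.
\end{proof}

The proof shows why only two shapes of component are special. A vertex colored $B$ is endangered only by neighbors that flip after it, and by (iii) these lie in $K_1$. A vertex of $K_1$ is hurt by one such neighbor and a vertex of $K_2$ only by two, and these are the two special shapes.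

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If the theorem fails, let $H$ be a counterexample with $|V|$ minimum. Lemmas~\ref{lem:assign} and~\ref{lem:process} provide an assignment of the links meeting the cluster $C$ and an extension of $\varphi$ to $C$ that satisfy the hypothesis of Lemma~\ref{lem:goal}. Hence $H$ is colorable, a contradiction.
\end{proof}

Theorem~\ref{thm:density} is the special case without links and with all types equal to $(3,2)$, and Corollary~\ref{cor:planar} was derived from it in Section~\ref{sec:density}. Thus $d^3_2=2$.

\begin{thebibliography}{9}
\bibitem{CYZ} Ilkyoo Choi, Gexin Yu, Xia Zhang, \emph{Planar graphs with girth at least 5 are (3,4)-colorable}, arXiv:1908.03172 (2019).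
\end{thebibliography}
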